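\title{The number of orientations of a random graph that avoid a directed cycle}

\begin{abstract}
Fix $k\ge 3$ and let $D(G)$ be the number of orientations of a graph $G$ that contain no directed cycle of length $k$. We prove that for $p\gg n^{-1+1/(k-1)}$, with high probability, $\log D(G(n,p))=\Theta\big(np^{-1/(k-2)}+n\log n\big)$, and we determine the order of $\log D(G(n,p))$ whenever $pn^2\to\infty$. For the upper bound we order the vertices by a median order of the orientation, use hypergraph containers to show that backward edges are sparse at every scale, and then bound the expected number of orientations scale by scale.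
\end{abstract}

\section{Introduction}

An \emph{orientation} of a graph $G$ assigns a direction to each edge. Fix an integer $k\ge3$. A \emph{directed $k$-cycle} $\vec C_k$ consists of distinct vertices $x_1,\dots,x_k$ and the arcs $x_1\to x_2\to\dots\to x_k\to x_1$. Let $D(G)$ be the number of orientations of $G$ with no directed $k$-cycle; we call these orientations \emph{$\vec C_k$-free}. We study $D$ for the binomial random graph $G(n,p)$, in which each pair of $n$ vertices is an edge independently with probability $p=p(n)$. Logarithms are natural, $p\gg f$ means $p/f\to\infty$, and \emph{with high probability} (whp) means with probability tending to $1$ as $n\to\infty$.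

The quantity $\log D(G)$ measures how much freedom is left once $\vec C_k$ is forbidden; it lies between $0$ and $e(G)\log 2$. Three observations suggest its order.

First, fix a linear order of the vertices, direct forward every edge that lies on a $k$-cycle of $G$, and direct the other edges arbitrarily. No $\vec C_k$ arises. An edge of $G(n,p)$ lies on about $n^{k-2}p^{k-1}$ cycles of length $k$ in expectation, and this number is below $1$ when $p<n^{-(k-2)/(k-1)}=n^{-1+1/(k-1)}$. Below this density one expects $\log D$ of order $pn^2$, as large as it can be.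

Second, above this density the same construction works locally. Cut the order into intervals of $m$ vertices, where $m^{k-2}p^{k-1}$ is a small constant, and direct all edges between intervals forward. A directed cycle then stays inside an interval, and there most edges lie on no $k$-cycle. This frees about $(n/m)\,m^2p=nmp$ edges, which is of order $np^{-1/(k-2)}$.

Third, the order can be varied. Every linear order gives an acyclic orientation, there are $n!$ orders, and in a graph of large degrees $e^{\Omega(n\log n)}$ of them give different orientations. For the complete graph this is the whole truth: $\log D(K_n)=n\log n+O(n)$ (Remark~\ref{rem:complete}). The term $n\log n$ exceeds $np^{-1/(k-2)}$ exactly when $p>(\log n)^{-(k-2)}$.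

The problem, posed by Campos, Collares and Mota~\cite{CCM}, is to decide whether for $p\gg n^{-1+1/(k-1)}$ the last two lower bounds together give the order of $\log D(G(n,p))$. They do.

\begin{theorem}\label{thm:main}
Let $k\ge3$ be fixed. If $p\gg n^{-1+1/(k-1)}$, then whp
\[\log D(G(n,p))=\Theta\Big(\frac{n}{p^{1/(k-2)}}+n\log n\Big).\]
\end{theorem}

We deduce this from a statement that covers the whole range of $p$.

\begin{theorem}\label{thm:full}
Let $k\ge3$ be fixed.
\begin{enumerate}
\item[(a)] If $pn^2\to\infty$, then whp
\[\log D(G(n,p))=\Theta\big(\min\{pn^2,\ np^{-1/(k-2)}+n\log n\}\big),\]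
with implicit constants depending only on $k$.
\item[(b)] There is $C=C(k)$ such that for every $p=p(n)\in(0,1]$, whp
\[\log D(G(n,p))\le C\big(np^{-1/(k-2)}+n\log n\big).\]
\end{enumerate}
\end{theorem}

Both terms of the bound in (b) have a common reading. Put $h_*=\max\{p^{-(k-1)/(k-2)},(\log n)/p\}$. Then $nph_*$ is the larger of the two terms, and for $h_*\le n$ it is, up to a constant factor, the expected number of edges joining vertices at distance at most $h_*$ in a fixed order. So (b) says that, up to a constant in the exponent, the $\vec C_k$-free orientations are no more numerous than the ways to choose an order and to direct the short edges of that order arbitrarily.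

Section~\ref{sec:lower} proves the lower bounds and reduces both theorems to Theorem~\ref{thm:full}(b). Section~\ref{sec:model} shows the method for (b) on triangles, and Sections~\ref{sec:stab}--\ref{sec:sum} carry it out.

Throughout, $n$ is large. The letters $c$ and $C$ without index, and the constants in $O(\cdot)$, are positive, depend only on $k$, and may change from line to line. Every failure probability below is bounded uniformly in $p$, within the range considered, by a quantity that tends to $0$ as $n\to\infty$ (and $pn^2\to\infty$, where this is assumed); so a sequence $p(n)$ that moves between ranges causes no difficulty.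

\section{Probabilistic tools}\label{sec:tools}

For integers $m\ge j\ge1$, real $0<t\le m$, and a finite set $P$ we have
\begin{equation}\label{eq:binom}
\binom mj\le\Big(\frac{em}{j}\Big)^j,\qquad \sum_{i\le t}\binom mi\le\Big(\frac{em}{t}\Big)^t,\qquad\sum_{M\subset P}p^{|M|}=(1+p)^{|P|}\le e^{p|P|}.
\end{equation}
The second bound, which contains the first, follows from $\sum_{i\le t}\binom mi\le (m/t)^t\sum_i\binom mi(t/m)^i\le(m/t)^te^{t}$. For $z>0$ the logarithm of $(ez/u)^u$ has derivative $\log(z/u)$ in $u$, so
\begin{equation}\label{eq:mono}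
u\mapsto(ez/u)^u\ \text{ increases on }(0,z],\text{ decreases on }[z,\infty),\text{ and is at most }e^{z}.
\end{equation}

\begin{lemma}\label{lem:tail}
Let $Y$ be a sum of at most $m$ independent indicators, each equal to $1$ with probability at most $p$. If $r>0$ and $emp\le r$, then $\Pr(Y\ge r)\le(emp/r)^r$.
\end{lemma}

\begin{proof}
If $Y\ge r$, some $\lceil r\rceil$ of the indicators equal $1$. By \eqref{eq:binom} and \eqref{eq:mono}, $\Pr(Y\ge r)\le(emp/\lceil r\rceil)^{\lceil r\rceil}\le(emp/r)^r$.
\end{proof}

\emph{Chernoff's bounds.} If $X$ is binomial with mean $\mu$ and $0<\delta\le1$, then $\Pr(X\le(1-\delta)\mu)\le e^{-\delta^2\mu/2}$ and $\Pr(X\ge(1+\delta)\mu)\le e^{-\delta^2\mu/3}$.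

\emph{Janson's inequality} \cite[Theorem~2.14]{JLR}. Take a random subset of a finite set whose elements are included independently. Let $Q_1,Q_2,\dots$ be distinct subsets and let $I_i$ be the indicator that $Q_i$ is contained in the random set. Put $\mu=\sum_i\mathbb E I_i$ and $\bar\Delta=\sum\mathbb E I_iI_j$, the sum over ordered pairs $(i,j)$ with $Q_i\cap Q_j\ne\emptyset$, including $i=j$. Then $\Pr(\sum_iI_i=0)\le\exp(-\mu^2/(2\bar\Delta))$.

\section{Lower bounds}\label{sec:lower}

\begin{proposition}\label{prop:acyclic}
If $p\ge n^{-(k-2)/(k-1)}$, then whp $\log D(G(n,p))\ge c\,n\log n$.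
\end{proposition}

\begin{proof}
Split the vertex set into $V_1$ and $V_2$ with $|V_2|=\lfloor n/2\rfloor$ and fix a linear order of $V_1$. For each $v\in V_2$ choose $j_v\in\{0,1,\dots,\deg(v,V_1)\}$, and insert $v$ before all of $V_1$ if $j_v=0$ and immediately after its $j_v$-th neighbor in $V_1$ otherwise; vertices inserted at the same place are ordered by their labels. Direct every edge forward. The orientation is acyclic, and $j_v$ is the number of arcs from $V_1$ into $v$, so different choices give different orientations. Each $\deg(v,V_1)$ is binomial with mean at least $np/2$, so it is below $np/4$ with probability at most $e^{-np/16}$. The hypothesis gives $np\ge n^{1/(k-1)}$. Hence whp all these degrees are at least $np/4$, and $\log D\ge\lfloor n/2\rfloor\log(np/4)\ge cn\log n$.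
\end{proof}

\begin{proposition}\label{prop:blocks}
Let $p_1=16^{-(k-2)/(k-1)}$. If $pn^2\to\infty$ and $p\le p_1$, then whp $\log D(G(n,p))\ge c\min\{pn^2,np^{-1/(k-2)}\}$.
\end{proposition}

\begin{proof}
Let $m=\min\{n,\lfloor\frac18p^{-(k-1)/(k-2)}\rfloor\}$. Then $m\ge2$ because $p\le p_1$, and $m^{k-2}p^{k-1}\le\frac18$. Let $q=\lfloor n/m\rfloor\ge n/(2m)$, take $q$ disjoint blocks of $m$ vertices, and regard the remaining vertices as singleton blocks. Put $\xi=qm^2p\ge\frac12nmp$. Either $m=n$ or $mp\ge\frac1{16}p^{-1/(k-2)}$, so $\xi\ge\frac1{32}\min\{pn^2,np^{-1/(k-2)}\}\to\infty$.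

Let $Y$ be the number of $k$-cycles of $G$ inside blocks. A block has at most $m^k/(2k)$ potential $k$-cycles, so $\mathbb E[kY]\le\frac12\xi\, m^{k-2}p^{k-1}\le\xi/16$. For $1\le j\le k-1$, any $j$ edges of a $k$-cycle form a forest and span at least $j+1$ vertices, so at most $2^kk!\,m^{k-1-j}$ potential $k$-cycles share exactly $j$ edges with a given one. Each needs $k-j$ further edges, and $m^{k-1-j}p^{k-j}=p(mp)^{k-1-j}\le\max\{p,m^{k-2}p^{k-1}\}\le1$. Edge-disjoint cycles are independent, so $\operatorname{Var}Y\le(1+k2^kk!)\,\mathbb EY\le C\xi$. By Chebyshev's inequality $kY\le\xi/8$ with probability $1-O(1/\xi)$. The number of edges inside blocks is binomial with mean $q\binom m2p\ge\xi/4$, so whp it is at least $\xi/5$.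

Call an edge inside a block \emph{free} if it lies on no $k$-cycle of $G$ inside that block. Whp at least $\xi/5-\xi/8\ge\xi/20$ edges are free. Order the vertices so that the blocks are intervals, direct the non-free edges forward and the free edges arbitrarily. All edges between blocks go forward, so a directed cycle stays in one block; the edges of a $k$-cycle inside a block are non-free, hence all forward, and do not form a directed cycle. So $D\ge2^{\xi/20}$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:full}(a), given Theorem~\ref{thm:full}(b)]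
Write $\Psi=np^{-1/(k-2)}+n\log n$ and $p_c=n^{-(k-2)/(k-1)}$, and note that $pn^2\le np^{-1/(k-2)}$ if and only if $p\le p_c$. If $pn^2\to\infty$, Chebyshev's inequality gives $e(G)\le pn^2$ with probability at least $1-2/(pn^2)$. Since $D\le2^{e(G)}$, this and (b) give the upper bound in (a).

If $p\le p_c$, the minimum in (a) is $pn^2$, we have $p\le p_1$ for large $n$, and Proposition~\ref{prop:blocks} gives $\log D\ge cpn^2$. Let $p\ge p_c$. Proposition~\ref{prop:acyclic} gives $\log D\ge cn\log n$. If $p\le p_1$, Proposition~\ref{prop:blocks} gives $\log D\ge cnp^{-1/(k-2)}$; if $p>p_1$, then $np^{-1/(k-2)}=O(n)$. In both cases $\log D\ge c\Psi$. This proves (a).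

For $p\ge p_c$ we have $pn^2\ge np^{-1/(k-2)}$ and $pn^2\ge n^{1+1/(k-1)}\ge n\log n$, so the minimum in (a) lies between $\Psi/2$ and $\Psi$. Theorem~\ref{thm:main} follows.
\end{proof}

A hypothesis on $p$ is needed in Theorem~\ref{thm:main}: if $p_c\gg p\gg n^{-2}$, then whp $\log D\le pn^2=o(\Psi)$.

\section{The upper bound on triangles}\label{sec:model}

Fix a linear order and identify the vertices with their positions $1,\dots,n$. A pair of vertices is written $(a,z)$ with $a<z$, and $z-a$ is its \emph{length}. A graph with an orientation is the same thing as two disjoint sets of pairs: the set $F$ of edges directed forward ($a\to z$) and the set $M$ of edges directed backward ($z\to a$). The graph $M\cup F$ has probability $p^{|M|}\cdot p^{|F|}(1-p)^{\binom n2-|M|-|F|}$. Hence, for every family $\mathcal P$ of such $(M,F)$,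
\begin{equation}\label{eq:firstmoment}
\mathbb E\,\#\{\text{orientations of }G(n,p)\text{ with }(M,F)\in\mathcal P\}=\sum_Mp^{|M|}\,{\Pr}_F\big((M,F)\in\mathcal P\big),
\end{equation}
where under $\Pr_F$ the set $F$ contains each pair \emph{outside $M$} independently with probability $p$. We call $p^{|M|}$ the \emph{weight} of $M$, and the logarithm of the total weight of a family of sets its \emph{entropy}. The sets of pairs of length at most $h_*$ have entropy at most $nph_*$ by \eqref{eq:binom}, which is the bound we aim at. We must show that long backward pairs add no more. What restrains them is this: if $(a,z)\in M$, then $F$ contains no increasing path with $k-1$ edges from $a$ to $z$, because the arc $z\to a$ would close it to a $\vec C_k$.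

Let $k=3$. Let $A,V,Z$ be intervals of $h$ positions, in this order, let $U\subset M\cap(A\times Z)$, and suppose for simplicity that no pair of $M$ meets $V$. Put $\lambda=p^2h$, the expected number of $F$-paths $a,v,z$ with $v\in V$ for a given pair $(a,z)$.

\begin{example}[A matching]\label{ex:matching}
If $U$ is a matching with $u$ pairs, the $uh$ paths $a,v,z$ with $(a,z)\in U$ and $v\in V$ are edge-disjoint, so none lies in $F$ with probability $(1-p^2)^{uh}\le e^{-\lambda u}$. The sets of $u$ pairs in $A\times Z$ have total weight at most $(eph^2/u)^u$, and by \eqref{eq:mono} the product is at most $\exp(ph^2e^{-\lambda})$. The pairs of length of order $h$ are covered by $O(n/h)$ products $A\times Z$, so the exponents add up to $O(nph\,e^{-\lambda})$. For $h=2^sh_*$ we have $\lambda\ge2^s$, and $\sum_s2^se^{-2^s}$ converges: all lengths together cost $O(nph_*)$. This is the computation to be justified for general $M$.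
\end{example}

\begin{example}[A star]\label{ex:star}
Let all pairs of $U$ contain the same vertex $a\in A$, with a set $U(a)$ of $d$ leaves. All paths through $V$ are destroyed if $a$ has no $F$-neighbor in $V$, which has probability $(1-p)^h$ however large $d$ is. The stars at $a$ have total weight $(1+p)^h$, so probability and entropy are of the same order and the computation of Example~\ref{ex:matching} breaks down. The culprit is a vertex with many backward and few forward edges to its right, a vertex in the wrong place. We therefore choose the order from the orientation, so as to maximize $|F|$. Then $a$ sends at least as many forward as backward edges to the next $h$ positions, and a vertex of typical degree has a set $N_a$ of at least $0.15ph$ forward neighbors close to it. Expose $N_a$ first. If no pair of $M$ joins $N_a$ to $U(a)$, then all pairs of $N_a\times U(a)$ must be missing from $F$, which has probability at most $e^{-0.15\lambda d}$. Stars with $d\ge\eta ph$ leaves have entropy at most $d\log(eph/d)\le d\log(e/\eta)$, which is negligible once $\lambda$ is much larger than $\log(e/\eta)$.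
\end{example}

\begin{example}[Stars with common leaves]\label{ex:collapse}
If $z$ is a leaf of $d_z$ stars, the pairs that must be missing at $z$ are the $(v,z)$ with $v$ in the union $Y_z$ of the sets $N_a$ over the centers $a$. For independent random sets $N_a$ one expects $|Y_z|$ of order $\min\{d_zph,h\}$, but the union may collapse to a set of size $t$ much smaller than this. For a given set $T$ with $|T|\le t\le h/(10e)$, Lemma~\ref{lem:tail} bounds the probability that $|N_a\cap T|\ge0.1ph$ by $(10et/h)^{0.1ph}$, so collapse is expensive for the center. Against this stands the number of choices of $T$, about $(h/t)^t$. Each center can be charged only once, while every named set $Y_z$ must be paid for. If the stars have about $d$ leaves, we name the sets for a random $1/d$ fraction of the leaves only; this still charges a constant fraction of the centers.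
\end{example}

Four points remain. (i) Forward paths use pairs outside $M$, so $M$ must be sparse at every length; this stability statement is proved in Section~\ref{sec:stab} and transferred to a single order in Section~\ref{sec:setup}. (ii) The events for different products $A\times Z$ are not independent. In Section~\ref{sec:events} we split them into boundedly many independent classes and keep the best class. This loses a constant factor in the exponent, so each probability must beat the corresponding entropy by a large factor $L$. (iii) A general set of backward pairs in $A\times Z$ is split into parts of small degree, treated by Janson's inequality in Section~\ref{sec:paths}, and stars, treated in Section~\ref{sec:stars}. (iv) A loss of $e^{O(h)}$ per product $A\times Z$ is affordable: there are $O(n/h)$ products at each of $O(\log n)$ dyadic lengths, so these losses total $e^{O(n\log n)}$. This pays for union bounds over subsets of $A$ and $Z$.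

\section{Stability at one scale}\label{sec:stab}

In a \emph{digraph} two distinct vertices may be joined by no arc (they are then \emph{non-adjacent}), one arc, or two opposite arcs. A digraph is \emph{semicomplete} if it has no non-adjacent pair, and \emph{strong} if every vertex can be reached from every other by a directed path. The \emph{strong components} are the maximal strong induced subdigraphs; they partition the vertices, and no directed cycle meets two of them. So in a semicomplete digraph they can be listed in such a way that every arc between two components goes from the earlier to the later one, and every vertex of an earlier component sends an arc to every vertex of a later one.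

We pass from no $\vec C_k$ in a semicomplete digraph (Lemma~\ref{lem:pancyclic}) to few $\vec C_k$ in an almost semicomplete digraph (Lemma~\ref{lem:dense}) by sampling, and from there to sparse random graphs (Lemma~\ref{lem:sparse}) by containers.

\begin{lemma}\label{lem:pancyclic}
A strong semicomplete digraph on $m\ge k$ vertices contains a directed $k$-cycle.
\end{lemma}

\begin{proof}
\emph{There is a $3$-cycle.} If some arc $u\to v$ has no reverse arc, a shortest path from $v$ to $u$ together with $u\to v$ is a cycle of length at least $3$; if every arc has its reverse, any three vertices form a $3$-cycle. Let $x_1\dots x_j$ be a shortest cycle among those with $j\ge3$. If $j\ge4$, an arc $x_3\to x_1$ gives the cycle $x_1x_2x_3$ and an arc $x_1\to x_3$ gives the cycle $x_1x_3\dots x_j$ of length $j-1\ge3$; both contradict the choice. So $j=3$.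

\emph{A cycle $x_1\dots x_j$ with $3\le j<m$ yields a cycle of length $j+1$.} Suppose first that a vertex $v$ off the cycle has an arc from the cycle and an arc to it. If $x_i\to v\to x_{i+1}$ for some $i$ (indices mod $j$), insert $v$. If not, $x_i\to v$ excludes $v\to x_{i+1}$ and so forces $x_{i+1}\to v$; going around, all $x_i\to v$ are arcs and no $v\to x_{i+1}$ is, a contradiction. Suppose next that there is no such $v$. The vertices off the cycle split into $S$, joined to the cycle only by arcs from it, and $R$, joined only by arcs to it. Some arc leaves the cycle, so $S\neq\emptyset$. A path from $S$ to the cycle enters it from $R$, so it contains an arc $s\to r$ with $s\in S$ and $r\in R$. Then $x_1srx_3\dots x_j$ is a cycle of length $j+1$.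
\end{proof}

\begin{remark}\label{rem:complete}
By Lemma~\ref{lem:pancyclic}, the strong components of a $\vec C_k$-free orientation of $K_n$ have at most $k-1$ vertices. Such an orientation is determined by a list of the vertices component by component, the places where components end, and the directions of at most $n(k-2)/2$ edges inside components. Hence $n!\le D(K_n)\le n!\,2^{kn/2}$.
\end{remark}

\begin{lemma}\label{lem:dense}
There are $\gamma_0>0$ and $C_0\ge1$, depending only on $k$, such that the following holds for $0<\gamma<\gamma_0$ and $N\ge\gamma^{-2}$. If a digraph $\Gamma$ on $N$ vertices has at most $\gamma N^k$ directed $k$-cycles and at most $\gamma N^2$ non-adjacent pairs, then in some linear order at most $\gamma_1N^2$ pairs carry a backward arc of $\Gamma$, where $\gamma_1=C_0\gamma^{1/(k+1)}\ge\gamma$.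
\end{lemma}

\begin{proof}
Add one arc on each non-adjacent pair. An arc lies on at most $N^{k-2}$ directed $k$-cycles, so the resulting semicomplete digraph $\Gamma'$ has at most $2\gamma N^k$ of them. A small random sample is likely to be $\vec C_k$-free, hence nearly transitive; we use it as a ruler for the other vertices.

Let $q=\lceil\gamma^{-1/(k+1)}\rceil$; for small $\gamma$ we have $N\ge\gamma^{-2}\ge q^2$ and $N^k\le2(N)_k$, where $(N)_k=N(N-1)\cdots(N-k+1)$. Given distinct \emph{pivots} $v_1,\dots,v_q$, say that a pair $\{u,u'\}$ of other vertices \emph{fails} if $\Gamma'[\{v_1,\dots,v_q,u,u'\}]$ contains a $\vec C_k$, or if $u$ and $u'$ lie in the same or in consecutive strong components of this digraph. Take a uniformly random tuple $(v_1,\dots,v_q,u,u')$ of distinct vertices. The expected number of $\vec C_k$ on it is at most $2\gamma N^k(q+2)_k/(N)_k\le4\gamma(q+2)^k$. Condition on the vertex set of the tuple and suppose it spans no $\vec C_k$. By Lemma~\ref{lem:pancyclic} its components have at most $k-1$ vertices. Given $u$, the vertex $u'$ is uniform among the other $q+1$ vertices,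 of which fewer than $3k$ lie in the component of $u$ or next to it. So $\{u,u'\}$ fails with probability at most $\zeta=4\gamma(q+2)^k+3k/(q+1)$, and we can fix pivots for which at most $\zeta N^2$ pairs fail.

Put the pivots first and order the other vertices by increasing $r(u)=\#\{j:u\to v_j\text{ is not an arc of }\Gamma'\}$. Let $\{u,u'\}$ not fail, with the component of $u$ before that of $u'$. Some component lies strictly between them, and it consists of pivots. Since $u$ sends arcs to all later components and $u'$ sends none to earlier ones,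
\[r(u)\le\#\{\text{pivots in components up to that of }u\}<\#\{\text{pivots in components before that of }u'\}\le r(u').\]
So $u$ precedes $u'$, and the only arc between them, $u\to u'$, is forward. Backward arcs therefore lie on failing pairs or on the at most $qN\le N^2/q$ pairs containing a pivot. Each of $\gamma(q+2)^k$ and $1/q$ is $O(\gamma^{1/(k+1)})$; this balance dictated the choice of $q$.
\end{proof}

An \emph{$r$-graph} $\mathcal H$ is a family of $r$-element subsets (edges) of a vertex set; a set of vertices is \emph{independent} if it contains no edge, and $d(\sigma)$ is the number of edges containing the vertex set $\sigma$. Suppose $\mathcal H$ has $\nu$ vertices and average degree $d>0$. For $2\le j\le r$ and $\tau>0$ put $d^{(j)}(v)=\max\{d(\sigma):v\in\sigma,\ |\sigma|=j\}$ and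
\[\delta_j=\frac{\sum_vd^{(j)}(v)}{\tau^{j-1}\nu d},\qquad\delta(\mathcal H,\tau)=2^{\binom r2-1}\sum_{j=2}^r2^{-\binom{j-1}2}\delta_j .\]

\begin{theorem}[Saxton and Thomason {\cite[Corollary~3.6]{ST}}]\label{thm:containers}
Let $0<\gamma<\frac12$, let $\tau>0$ be smaller than a constant depending on $r$, and let $\delta(\mathcal H,\tau)\le\gamma/(12\,r!)$. Then there are $c'=c'(r)$, an integer $\ell\le c'\log(1/\gamma)$, and a function $\mathbf C$ from $\ell$-tuples $\mathbf T=(T_1,\dots,T_\ell)$ of vertex sets of size at most $c'\tau\nu$ to vertex sets, such that every independent set $I$ has such a tuple with $T_1,\dots,T_\ell\subset I\subset\mathbf C(\mathbf T)$, and every $\mathbf C(\mathbf T)$ contains at most $\gamma e(\mathcal H)$ edges of $\mathcal H$.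
\end{theorem}

Thus a small part of an independent set determines a container that holds all of it and spans few edges. For us the independent sets are $\vec C_k$-free orientations and the containers are digraphs with few $\vec C_k$.

\begin{lemma}\label{lem:sparse}
Let $c_0=\frac1{4(k+1)}$. There are $\Lambda_0,C_1\ge1$, depending only on $k$, such that the following holds for $G=G(n,p)$. If $\Lambda\ge\Lambda_0$ and $W$ is a set of $N$ vertices with $pN^{(k-2)/(k-1)}\ge\Lambda$ and $pN\ge\Lambda\log n$, then with probability at least $1-n^{-3N}$ every $\vec C_k$-free orientation of $G[W]$ has at most $C_1\Lambda^{-c_0}pN^2$ backward edges in some linear order of $W$.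
\end{lemma}

\begin{proof}
Let $\mathcal H$ be the $k$-graph whose vertices are the $\nu=N(N-1)$ possible arcs on $W$ and whose edges are the arc sets of directed $k$-cycles. Every arc has degree $d=(N-2)_{k-2}\ge(N/2)^{k-2}$. For $j\le k-1$, any $j$ arcs of a $k$-cycle span at least $j+1$ vertices, so $d^{(j)}(v)\le k!\,N^{k-j-1}$ and $\delta_j\le C(\tau N)^{-(j-1)}$; and $d^{(k)}(v)\le1$ gives $\delta_k\le C\tau^{-(k-1)}N^{-(k-2)}$. Put $\gamma=\Lambda^{-1/4}$ and $\tau=\alpha\gamma^{-1}N^{-(k-2)/(k-1)}$ with $\alpha\ge1$. Then $\tau N\ge\alpha/\gamma\ge1$ and $\tau^{-(k-1)}N^{-(k-2)}=(\gamma/\alpha)^{k-1}$, so $\delta(\mathcal H,\tau)\le C\gamma/\alpha\le\gamma/(12\,k!)$ for a suitable $\alpha=\alpha(k)$. The first hypothesis on $p$ gives $\tau\le\alpha\gamma^{-1}p/\Lambda=\alpha\Lambda^{-3/4}p$, so $\tau$ is small, and small even compared with $p$; the second gives $N\ge\Lambda\ge\gamma^{-2}$. Theorem~\ref{thm:containers} and Lemma~\ref{lem:dense} apply. Let $\epsilon=2e^2\gamma_1=C_1\Lambda^{-c_0}$, with $C_1=2e^2C_0$.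

Suppose a $\vec C_k$-free orientation of $G[W]$ has more than $\epsilon pN^2$ backward edges in every order. Its arc set is independent in $\mathcal H$; let $\mathbf T$ be its tuple, $\Gamma=\mathbf C(\mathbf T)$ and $T=\bigcup_iT_i$. Then $T\subset\Gamma$, the arcs of $T$ lie on $|T|$ distinct edges of $G$, and $|T|\le\ell c'\tau\nu\le\vartheta pN^2$ with $\vartheta=C\Lambda^{-3/4}\log\Lambda\le\epsilon/2$. The digraph $\Gamma$ has at most $\gamma N^k$ directed $k$-cycles. Fix a tuple $\mathbf T$ with these properties; we bound the probability that it arises.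

If $\Gamma$ has at least $\gamma N^2$ non-adjacent pairs, none of them is an edge of $G$, since each edge of $G[W]$ carries an arc of $\Gamma$. These pairs differ from the pairs of $T$, as $T\subset\Gamma$. So the probability is at most $p^{|T|}e^{-\gamma pN^2}$. Otherwise take the order that Lemma~\ref{lem:dense} gives for $\Gamma$; it depends on $\mathbf T$ only. The backward edges of the orientation lie on the at most $\gamma_1N^2$ pairs with a backward arc of $\Gamma$, so at least $\epsilon pN^2-|T|\ge e^2\gamma_1pN^2$ such pairs, other than those of $T$, are edges. By Lemma~\ref{lem:tail} the probability is at most $p^{|T|}e^{-e^2\gamma_1pN^2}\le p^{|T|}e^{-\gamma pN^2}$.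

At most $\binom{N^2}{\sigma}2^{\ell\sigma}$ tuples have $|T|=\sigma$: choose $T$, and for each of its arcs the sets $T_i$ containing it. By \eqref{eq:binom} and \eqref{eq:mono},
\[\sum_{\sigma\le\vartheta pN^2}\binom{N^2}\sigma2^{\ell\sigma}p^\sigma\le(N^2+1)\exp\big(\vartheta pN^2\log(e2^\ell/\vartheta)\big),\]
and $\vartheta\log(e2^\ell/\vartheta)\le C\Lambda^{-3/4}\log^2\Lambda\le\gamma/4$ for large $\Lambda_0$. The failure probability is at most $(N^2+1)e^{-3\gamma pN^2/4}$, which is at most $n^{-3N}$ because $\gamma pN^2\ge\Lambda^{3/4}N\log n$.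
\end{proof}

Applied to all of $G$, Lemma~\ref{lem:sparse} still allows a number of backward edges proportional to $pn^2$, far above our budget. We use it only to guarantee room for forward paths, but at every length.

\section{Scales, boxes and median orders}\label{sec:setup}

\subsection*{Constants}
Put $g=2k$ and $w=2g+1$. The following constants depend only on $k$:
\[r_0=\lceil\log_2(4w)\rceil,\quad\chi=r_0w(g+1),\quad C_2=8w\big(4+\log_2(2w)\big),\quad L=8\chi C_2,\quad c_*=2^{-k-4},\]
\[R_0=10^4,\qquad\kappa=e^{-10^4L},\qquad p_0=\frac{e^{-200L}}{6\cdot10^4w}.\]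
Here $\chi$ will be the number of independent classes, $L$ the factor by which probabilities must beat entropies, and $\kappa,R_0$ calibrate the collapse of Example~\ref{ex:collapse}. A last constant $K=K(k)$ is fixed below.

\subsection*{Reduction to $p\le p_0$}
Let $p>p_0$ and color the edges independently and uniformly with $r=\lceil1/p_0\rceil$ colors. Each color class $G_j$ is distributed as $G(n,p/r)$, with $p_0/r\le p/r\le p_0$. A $\vec C_k$-free orientation of $G$ restricts to $\vec C_k$-free orientations of the $G_j$, which together determine it, so $D(G)\le\prod_jD(G_j)$. If Theorem~\ref{thm:full}(b) holds for densities at most $p_0$, then whp $\log D(G)\le r\cdot O(n\log n)$. From now on $p\le p_0$; in particular $2wp\le\frac1{10}$.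

\subsection*{Scales}
Let
\[h_0=4\big\lceil K\max\{p^{-(k-1)/(k-2)},(\log n)/p\}\big\rceil,\qquad h_s=2^sh_0,\qquad\lambda_s=p^{k-1}h_s^{k-2},\qquad\Phi=nph_0 .\]
Then
\begin{equation}\label{eq:sizes}
n\log n\le\Phi\le8K\big(np^{-1/(k-2)}+n\log n\big),\qquad ph_s\ge4K2^s\log n,\qquad\lambda_s\ge(K2^s)^{k-2},
\end{equation}
so it suffices to prove that whp $\log D=O(\Phi)$. If $gh_0>n$, then $\binom n2p\le\frac12g\Phi$, Lemma~\ref{lem:tail} gives $\Pr(e(G)\ge2g\Phi)\le(e/4)^{2g\Phi}=o(1)$, and whp $\log D\le e(G)\le2g\Phi$. So assume $gh_0\le n$. The \emph{scales} are the integers $s\ge0$ with $gh_s\le n$; there are at most $\log_2n+1$ of them. With $\phi(\rho)=1+\max\{0,\log(1/\rho)\}$ put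
\[\varepsilon_s=w^2C_1(K2^s)^{-c_0/2},\quad\eta_s=\varepsilon_s^{1/8},\quad\beta_s=2^{-2s},\quad\phi_s=\phi(\eta_s),\quad\Theta_s=L\phi_s^3/c_* .\]
At scale $s$, $\varepsilon_s$ is the density of backward pairs, relative to $p$, that stability allows; a vertex with at least $\eta_sph_s$ backward pairs will count as the center of a star; and $\beta_s$ is the relative density of backward pairs whose entropy we simply pay, which is possible because $\sum_s2^s\beta_s\log(e/\beta_s)$ converges. We fix $K$ so large that at every scale, dropping the index $s$,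
\begin{enumerate}
\item[(P1)] $\eta\le\kappa$; hence $\varepsilon=\eta^8$ satisfies $10\sqrt\varepsilon\le1$, $\ 2e\varepsilon\le\eta^2$ and $200e\sqrt\varepsilon\le e^{-200L}$;
\item[(P2)] $c_*\min\{\lambda,1/\eta\}\ge L\log(e/\beta)$;
\item[(P3)] $c_*\min\{\lambda/R_0,\kappa/\eta\}\ge L\phi_s^3$;
\item[(P4)] $6wR_0L\Theta\,\varepsilon^{3/8}\le1$;
\item[(P5)] $\eta ph\ge10\log n$ and $K\ge\max\{\Lambda_0^2,150\}$; hence $ph\ge1/\eta\ge1/\kappa\ge R_0$.
\end{enumerate}
This is possible. With $y=K2^s\ge K$ we have $1/\eta=(w^2C_1)^{-1/8}y^{c_0/16}$, $\lambda\ge y$, $\log(e/\beta)\le1+2\log y$, $\phi_s\le1+\log y$, and $\eta ph\ge4y^{1-c_0/16}\log n$. Each condition asks a fixed positive power of $y$ to exceed a constant multiple of $(1+\log y)^3$ at most, and so holds for all $y\ge K$ once $K$ is large.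

\subsection*{Boxes}
Fix a linear order $\pi$ and identify vertices with positions. Pairs of length less than $gh_0$ are \emph{short}. A pair of length in $[gh_s,2gh_s)$ has \emph{scale} $s$; every pair that is not short has exactly one scale. At scale $s$ cut $\{1,\dots,n\}$ into consecutive blocks $B_1,B_2,\dots$ of $h_s$ positions; only the last block may be shorter. A \emph{box} is a triple $b=(s,i,i')$ with $g\le i'-i\le2g$ and $B_{i'}\ne\emptyset$. Its \emph{span} is the interval $[b]=B_i\cup\dots\cup B_{i'}$, of size between $gh_s$ and $wh_s$, and all its blocks except possibly $B_{i'}$ are full. A pair $(a,z)$ of scale $s$ has $a\in B_i$, $z\in B_{i'}$ with $i=\lceil a/h_s\rceil$, $i'=\lceil z/h_s\rceil$, and $g\le i'-i\le2g$; so it belongs to exactly one box of scale $s$. There are at most $2(g+1)n/h_s$ boxes of scale $s$.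

\subsection*{Median orders}
A \emph{median order} of an oriented graph is a linear order that maximizes the number $|F|$ of forward edges. We fix one median order for each oriented graph on the vertex set and call it \emph{its} median order. For a set $P$ of pairs, $\deg_P(v,I)$ is the number of $u\in I$ joined to $v$ by a pair of $P$. In a median order:
\begin{enumerate}
\item[(M1)] $\deg_F(a,(a,a+t])\ge\deg_M(a,(a,a+t])$ and $\deg_F(z,[z-t,z))\ge\deg_M(z,[z-t,z))$ for all intervals of this form. Indeed, moving $a$ to just after $a+t$ exchanges forward and backward on the edges from $a$ to $(a,a+t]$ and changes nothing else; likewise for moving $z$ to just before $z-t$.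
\item[(M2)] No reordering of an interval $I$ has fewer backward edges inside $I$, since it does not affect the other edges.
\end{enumerate}
Property (M1) excludes the misplaced vertices of Example~\ref{ex:star}. Property (M2) makes one order as good, on every interval, as the order provided by Lemma~\ref{lem:sparse} for that interval.

\begin{lemma}\label{lem:local}
Whp, for every $\vec C_k$-free orientation of $G$, taken in its median order, and every box $b$ of scale $s$, at most $\varepsilon_sph_s^2$ pairs of $M$ lie inside $[b]$.
\end{lemma}

\begin{proof}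
Let $\Lambda=(K2^s)^{1/2}\ge\Lambda_0$ and $gh_s\le N\le wh_s$. By \eqref{eq:sizes}, $pN^{(k-2)/(k-1)}\ge\lambda_s^{1/(k-1)}\ge(K2^s)^{(k-2)/(k-1)}\ge\Lambda$ and $pN\ge\Lambda\log n$. The span depends on the orientation, so we apply Lemma~\ref{lem:sparse} to all vertex sets $W$ of such sizes, at all scales; the total failure probability is at most $(\log_2n+1)\sum_{N\ge1}n^Nn^{-3N}=o(1)$. By (M2), at most $C_1\Lambda^{-c_0}p(wh_s)^2=\varepsilon_sph_s^2$ pairs of $M$ lie inside $[b]$.
\end{proof}

\subsection*{Irregular vertices}
To use (M1) we need to know degrees into intervals of the order. These cannot be typical in all orders, since an order may place $h_s$ non-neighbors of a vertex right after it; but few vertices can be treated this way at once. A vertex $v$ with $v+gh_s\le n$ is \emph{right-regular at scale $s$} if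
\[\deg_G(v,(v,v+h_s])\ge0.9ph_s,\quad\deg_G(v,(v,v+\tfrac{h_s}4])\le0.3ph_s,\quad\deg_G(v,(v,v+wh_s])\le2wph_s,\]
the last interval being cut off at $n$. A vertex $v>gh_s$ is \emph{left-regular at scale $s$} if the same holds for $[v-h_s,v)$, $[v-\frac{h_s}4,v)$ and $[v-wh_s,v)$, the last cut off at $1$. Let $\mathcal I_s^R$ be the set of $v\le n-gh_s$ that are not right-regular and $\mathcal I_s^L$ the set of $v>gh_s$ that are not left-regular at scale $s$. Put $\mathcal I=(\mathcal I_s^R,\mathcal I_s^L)_s$ and $\operatorname{wt}(\mathcal I)=\sum_sph_s(|\mathcal I_s^R|+|\mathcal I_s^L|)$; up to the factor $g$, this is the entropy of arbitrary backward pairs at irregular vertices.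

\begin{lemma}\label{lem:irregular}
Whp $\operatorname{wt}(\mathcal I)\le7200\,n\log n$ for every order $\pi$.
\end{lemma}

\begin{proof}
Fix $\pi$. Chernoff's bounds with $\delta=0.1$, $0.2$ and $1$ give $\Pr(v\in\mathcal I_s^R)\le3e^{-ph_s/300}$. Let $X_v=\sum_sph_s\mathbf 1[v\in\mathcal I_s^R]$. If $t$ is the largest scale with $v\in\mathcal I^R_t$, then $X_v\le2ph_t$. By \eqref{eq:sizes} and $K\ge150$,
\[\mathbb E\,e^{X_v/1200}\le1+\sum_t3e^{-ph_t/300}e^{ph_t/600}\le1+\sum_t3n^{-2^t}\le2 .\]
The variable $X_v$ depends only on the pairs with smaller endpoint $v$, so the $X_v$ are independent, and Markov's inequality gives $\Pr(\sum_vX_v>3600\,n\log n)\le2^ne^{-3n\log n}\le n^{-2n}$. The same holds on the left, with larger endpoints. A union bound over the $n!$ orders finishes the proof.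
\end{proof}

\section{The first moment and the local events}\label{sec:events}

Let $\mathcal G$ be the event that the conclusions of Lemmas~\ref{lem:local} and~\ref{lem:irregular} hold. For an order $\pi$ let $D_\pi$ be the number of $\vec C_k$-free orientations of $G$ whose median order is $\pi$ and for which, in the order $\pi$, the bounds of these two lemmas hold. On $\mathcal G$ we have $D(G)\le\sum_\pi D_\pi$.

\begin{proposition}\label{prop:moment}
There is $C_3=C_3(k)$ such that $\mathbb ED_\pi\le e^{C_3\Phi}$ for every order $\pi$.
\end{proposition}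

This implies Theorem~\ref{thm:full}(b): since $n!\le e^{\Phi}$, we get $\mathbb E[D\,\mathbf 1_{\mathcal G}]\le e^{(C_3+1)\Phi}$, and by Markov's inequality $D\,\mathbf 1_{\mathcal G}\le e^{(C_3+2)\Phi}$ with probability at least $1-e^{-\Phi}$. The rest of the paper proves Proposition~\ref{prop:moment}. Fix $\pi$.

The family $\mathcal I$ depends on $G=M\cup F$. We split \eqref{eq:firstmoment} according to its value, so that $\mathcal I$, like $M$, becomes fixed data and only $F$ is random:
\begin{equation}\label{eq:split}
\mathbb ED_\pi=\sum_{\mathcal I}\sum_Mp^{|M|}\,{\Pr}_F\big((M,F)\text{ is counted by }D_\pi\text{ and }\mathcal I(M\cup F)=\mathcal I\big).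
\end{equation}
A term vanishes unless $(\mathcal I,M)$ is \emph{admissible}, meaning:
\begin{enumerate}
\item[(A1)] $\operatorname{wt}(\mathcal I)\le7200\,n\log n$;
\item[(A2)] at most $\varepsilon_sph_s^2$ pairs of $M$ lie inside $[b]$, for each box $b$ of scale $s$;
\item[(A3)] $\deg_M(a,(a,a+wh_s])\le2wph_s$ if $a+gh_s\le n$ and $a\notin\mathcal I_s^R$, and $\deg_M(z,[z-wh_s,z))\le2wph_s$ if $z>gh_s$ and $z\notin\mathcal I_s^L$.
\end{enumerate}

Fix an admissible $(\mathcal I,M)$ and a box $b=(s,i,i')$; write $h=h_s$, $A=B_i$, $Z=B_{i'}$. Let $M_b$ be the set of pairs $(a,z)\in M\cap(A\times Z)$ of scale $s$ with $a\notin\mathcal I_s^R$ and $z\notin\mathcal I_s^L$. A vertex is \emph{active} if it lies on a pair of $M_b$. For $a\in A$ let $N_a$ be the set of $F$-neighbors of $a$ in $(a+\frac h4,a+h]$, and for $z\in Z$ let $N_z$ be the set of $F$-neighbors of $z$ in $[z-h,z-\frac h4)$. Put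
\[H=B_i\cup B_{i+1}\supset N_a,\quad V_j=B_{i+2j},\qquad H^-=B_{i'-1}\cup B_{i'}\supset N_z,\quad V_j^-=B_{i'-2j}\qquad(1\le j\le k-2).\]
Since $i'-i\ge2k$, the $V_j$ and $V_j^-$ are full blocks with indices between $i+2$ and $i'-2$; see Figure~\ref{fig:box}. An \emph{$F$-path} is a path all of whose edges lie in $F$. Let $\mathcal E_b$ be the event that
\begin{enumerate}
\item[(E1)] $|N_v|\ge0.15ph$ for every active vertex $v$;
\item[(E2)] for $(a,z)\in M_b$ there is no $F$-path $a,v_1,\dots,v_{k-2},z$ with $v_j\in V_j$ for all $j$ (\emph{type I}); none with $v_1\in N_a$ and $v_j\in V_j$ for $j\ge2$ (\emph{type II}); and no $F$-path $z,v_1,\dots,v_{k-2},a$ with $v_1\in N_z$ and $v_j\in V_j^-$ for $j\ge2$ (\emph{type II}$^-$).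
\end{enumerate}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3,>=stealth]
\fill[gray!25] (0.75,0) rectangle (1.5,0.4);
\draw (0,0) grid[xstep=1,ystep=0.4] (9,0.4);
\node[circle,fill,inner sep=1.2pt,label=left:{$a$}] (a) at (0.5,0.2) {};
\node[circle,fill,inner sep=1.2pt,label=right:{$z$}] (z) at (8.4,0.2) {};
\node[circle,fill,inner sep=1.2pt] (p) at (2.5,0.2) {};
\node[circle,fill,inner sep=1.2pt] (q) at (4.3,0.2) {};
\node[circle,fill,inner sep=1.2pt] (u) at (1.2,0.2) {};
\node[circle,fill,inner sep=1.2pt] (v) at (4.75,0.2) {};
\draw[->,thick] (z) to[bend right=35] (a);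
\draw[->] (a) to[bend left=35] (p);
\draw[->] (p) to[bend left=35] (q);
\draw[->] (q) to[bend left=35] (z);
\draw[->,dashed] (a) to[bend right=25] (u);
\draw[->,dashed] (u) to[bend right=25] (v);
\draw[->,dashed] (v) to[bend right=25] (z);
\node at (0.5,-0.55) {$A$}; \node at (2.5,-0.55) {$V_1$};
\node at (4.5,-0.55) {$V_2$}; \node at (8.5,-0.55) {$Z$};
\draw[|-|] (0,-0.85) -- node[below] {$H$} (2,-0.85);
\end{tikzpicture}
\caption{Nine consecutive blocks of the vertex order forming the span of a box, for $k=4$. The thick arc is a backward edge $z\to a$. It forbids forward paths with three edges from $a$ to $z$: through $V_1$ and $V_2$ (type I, solid), or through a forward neighbor of $a$ in the shaded window and $V_2$ (type II, dashed).}\label{fig:box}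
\end{figure}

The event in \eqref{eq:split} implies $\mathcal E_b$ for every box. For (E1), an active $a\in A$ is right-regular, so (M1) gives $\deg_F(a,(a,a+h])\ge0.45ph$, and at most $0.3ph$ of these neighbors lie in $(a,a+\frac h4]$; an active $z\in Z$ is left-regular and the left half of (M1) applies. For (E2), each path, read from $a$ to $z$, is increasing with $k-1$ forward edges, and $z\to a$ closes it to a $\vec C_k$. Therefore
\begin{equation}\label{eq:reduce}
\mathbb ED_\pi\le\sum_{(\mathcal I,M)\text{ admissible}}p^{|M|}\,{\Pr}_F\Big(\bigcap_b\mathcal E_b\Big).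
\end{equation}

The gap $h/4$ in the definition of $N_v$ and the empty blocks between the $V_j$ keep the events of distant scales apart. Put two boxes in the same \emph{class} if they have the same $s\bmod r_0$, the same $i\bmod w$ and the same $i'-i$. There are at most $\chi$ classes.

\begin{lemma}\label{lem:indep}
For fixed $(\mathcal I,M)$, the events $\mathcal E_b$ with $b$ in one class are independent under $\Pr_F$.
\end{lemma}

\begin{proof}
The event $\mathcal E_b$ depends only on pairs inside $[b]$ of length in $(h_s/4,wh_s]$: the pairs defining the $N_v$ have length above $h_s/4$, and every other pair on a path in (E2) joins two blocks with a full block between them. Two boxes of a class with the same $s$ have values of $i$ at distance at least $w$, and spans of at most $w$ blocks, so their spans are disjoint. If their scales are $s<s'$, then $h_{s'}/4\ge2^{r_0}h_s/4\ge wh_s$, so the ranges of lengths are disjoint.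
\end{proof}

In Sections~\ref{sec:paths} and~\ref{sec:stars} an admissible $(\mathcal I,M)$ and a box $b$ are fixed, the index $s$ is dropped, and $\Pr=\Pr_F$. By (A3) and $2wp\le\frac1{10}$,
\begin{equation}\label{eq:tenth}
\begin{gathered}\text{an active vertex has at most $2wph\le h/10$ neighbors in $M$}\\ \text{within the union of the other blocks of $[b]$.}\end{gathered}
\end{equation}

\section{Backward pairs of small degree}\label{sec:paths}

The next lemma extends Example~\ref{ex:matching} from matchings to sets of bounded degree. It is stated for a general number of layers because Section~\ref{sec:stars} uses it with one layer fewer.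

\begin{lemma}\label{lem:paths}
Let $m\ge1$, $ph\ge1$, and let $W_0,\dots,W_{m+1}$ be disjoint vertex sets with $|W_1|=\dots=|W_m|=h$. Let $\mathcal U\subset W_0\times W_{m+1}$ be nonempty, with every vertex on at most $\Delta$ pairs of $\mathcal U$. Suppose that for $(x,y)\in\mathcal U$ we have $\deg_M(x,W_1),\deg_M(y,W_m)\le h/10$, and that at most $h^2/10$ pairs of $M$ lie inside $W_1\cup\dots\cup W_m$. Then the probability that no $(x,y)\in\mathcal U$ is joined by an $F$-path $x,v_1,\dots,v_m,y$ with $v_j\in W_j$ is at most
\[\exp\Big(-2^{-m-3}\min\big\{|\mathcal U|\,h^mp^{m+1},\ ph^2,\ ph\,|\mathcal U|/\Delta\big\}\Big).\]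
\end{lemma}

\begin{proof}
Let $\lambda'=h^mp^{m+1}$. Apply Janson's inequality to the edge sets of the paths $x,v_1,\dots,v_m,y$ with $(x,y)\in\mathcal U$, $v_j\in W_j$, that avoid $M$. For each $(x,y)$, at most $h^m/10$ of the $h^m$ sequences have their first pair in $M$, as many their last pair, and at most $(h^2/10)h^{m-2}$ a middle pair. So $\mu\ge\frac12|\mathcal U|\lambda'$.

The $j$-th edge of a path joins $W_{j-1}$ to $W_j$, so two paths can share an edge only in the same position. Fix a path from $x$ to $y$ and a nonempty set $J\subset\{1,\dots,m+1\}$, and let $\Sigma_J$ be the sum of $p^{m+1-|J|}$ over the paths sharing with it exactly the edges in the positions of $J$; then $\bar\Delta\le\mu\,2^{m+1}\max_J\Sigma_J$, the maximum taken also over the fixed path. The shared edges form a union of paths, which covers $|J|$ plus the number of its components many vertices. Let $\iota$ be the number of inner vertices $v_j$ covered; the other inner vertices can be chosen in $h^{m-\iota}$ ways.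
\begin{itemize}
\item Neither $x$ nor $y$ is covered. Then $\iota\ge|J|+1$ and the endpoints range over $\mathcal U$, so $\Sigma_J\le|\mathcal U|\lambda'h^{-1}(ph)^{-|J|}\le|\mathcal U|\lambda'/(ph^2)$.
\item Exactly one of them is covered. Then $\iota\ge|J|$ and the other endpoint has at most $\Delta$ choices, so $\Sigma_J\le\Delta\lambda'(ph)^{-|J|}\le\Delta\lambda'/(ph)$.
\item Both are covered and $|J|\le m$. There are at least two components, so $\iota\ge|J|$ and $\Sigma_J\le\lambda'(ph)^{-|J|}\le\Delta\lambda'/(ph)$, as $\Delta\ge1$.
\item $|J|=m+1$. Then $\Sigma_J=1$.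
\end{itemize}
Hence $\mu^2/(2\bar\Delta)\ge2^{-m-3}|\mathcal U|\lambda'\big/\max\{1,|\mathcal U|\lambda'/(ph^2),\Delta\lambda'/(ph)\}$, which is the stated exponent.
\end{proof}

\begin{lemma}\label{lem:low}
If $U\subset M_b$ and every vertex lies on at most $\eta ph$ pairs of $U$, then $\Pr(\mathcal E_b)\le\exp(-c_*|U|\min\{\lambda,1/\eta\})$.
\end{lemma}

\begin{proof}
Let $U\ne\emptyset$. Apply Lemma~\ref{lem:paths} to the paths of type I, with $m=k-2$, layers $A,V_1,\dots,V_{k-2},Z$, $\mathcal U=U$ and $\Delta=\eta ph$. Its hypotheses hold by \eqref{eq:tenth}, (A2) and (P1). The minimum is $\min\{|U|\lambda,ph^2,|U|/\eta\}$, and $ph^2\ge|U|/\varepsilon\ge|U|/\eta$ by (A2). Finally $2^{-k-1}\ge c_*$.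
\end{proof}

The term $1/\eta$ cannot be improved with paths of type I: if $U$ consists of stars with $\eta ph$ leaves each, cutting its $|U|/(\eta ph)$ centers off from $V_1$ has probability at least $(1-p)^{|U|/(\eta p)}$. For degrees of order $ph$ the rate per pair drops to a constant and no longer beats the entropy by the factor $L$. This is where (E1) and paths of type II take over.

\section{Stars}\label{sec:stars}

For a set $U$ of pairs write $U(v)$ for the set of vertices joined to $v$ by a pair of $U$.

\begin{lemma}\label{lem:star}
Let $\eta ph\le d\le2wph$, let $S\subset A$ with $|S|=x\ge1$, and let $U\subset M_b\cap(S\times Z)$ satisfy $d\le|U(a)|<2d$ for $a\in S$ and $|U(z)|\le\eta ph$ for $z\in Z$. Then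
\[\Pr(\mathcal E_b)\le4e^{3h}\exp\big(-L\min\{phx,\ \phi_s^3xd\}\big).\]
The same holds with the roles of $A$ and $Z$ exchanged.
\end{lemma}

The entropy of such stars is of order $xd\,\phi(d/ph)$, and both terms of the minimum dominate it up to a constant. The first term bounds the probability that many centers have an atypical set $N_a$; the second, that typical sets $N_a$ fail to reach the leaves.

\begin{proof}
We prove the first statement. For the second replace $a,A,H,V_j$ by $z,Z,H^-,V_j^-$ and type II by type II$^-$, and exchange ``smaller'' with ``larger'' endpoint. The only asymmetry of a box is that $Z$ may be a short block, and of the sizes we use only $|A|,|Z|\le h$, $|H|\le2h$ and $|V_j|=h$.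

By (A2) $xd\le|U|\le\varepsilon ph^2$, so
\begin{equation}\label{eq:xd}
x\le(\varepsilon/\eta)h=\varepsilon^{7/8}h,\qquad d\ge\eta ph\ge10\log n .
\end{equation}
The set $N_a$ depends only on pairs inside $H$ with smaller endpoint $a$, so the sets $N_a$, $a\in S$, are independent, and each vertex lies in $N_a$ with probability at most $p$, independently. The plan is to expose $(N_a)_{a\in S}$, to discard three unlikely events $E_1,E_2,E_3$ determined by these sets, and then to use the fresh pairs leaving $H$. Let $\mathcal N\supset\mathcal E_b$ be the event that $|N_a|\ge0.15ph$ for all $a\in S$.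

A leaf with $d_z$ centers will be asked to see $d_zph/R$ vertices in the union of their sets $N_a$. This must stay below $\kappa h$, so that concentrating on so small a set is expensive, and therefore we let
\begin{equation}\label{eq:R}
R=\max\{R_0,\ \eta p^2h/\kappa\},\qquad\text{so that}\qquad ph/R\ge1,\qquad\lambda/R\ge\min\{\lambda/R_0,\kappa/\eta\}.
\end{equation}
The first inequality follows from $ph\ge R_0$ and $\eta\le\kappa$, the second from $\lambda/(p^2h)=(ph)^{k-3}\ge1$. The box is \emph{saturated} if $\eta p^2h/\kappa\ge R_0$; then $R=\eta p^2h/\kappa$, and otherwise $R=R_0$.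

\medskip\noindent\emph{Excluded vertices.} A vertex $v\in N_a$ is useful only if paths from $v$ can avoid $M$. For each $a\in S$ we exclude a set $X_a\subset H$.

For $k=3$ the next step from $v$ goes to a leaf, so let $X_a=\{v\in H:\deg_M(v,U(a))\ge0.01|U(a)|\}$. By \eqref{eq:tenth} there are at most $2wph|U(a)|$ pairs of $M$ between $H$ and $U(a)$, so $|X_a|\le200wph$.

For $k\ge4$ let $X_a=X=X^{\rm bl}\cup X^{\rm pop}$ for all $a$. The \emph{blocked} vertices $X^{\rm bl}=\{v\in H:\deg_M(v,V_2)\ge h/10\}$ number at most $10\varepsilon ph\le\sqrt\varepsilon h$ by (A2) and (P1). The second set has another purpose: a vertex lying in many sets $N_a$ must be kept away from many leaves, and it can achieve this cheaply by having no $F$-neighbor in $V_2$. In the saturated case the trivial bound $h$ on the number of leaves will suffice, and we put $X^{\rm pop}=\emptyset$. Otherwise let $X^{\rm pop}$ be the set of \emph{popular} vertices $v\in H$, those lying in $N_a$ for at least $\psi=ph/(2wR_0\Theta)$ centers $a\in S$.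

\medskip\noindent\emph{Step 1: few vertices are popular.} Let $E_1$ be the event $|X^{\rm pop}|\ge\sqrt\varepsilon h$ (empty unless $k\ge4$ and the box is unsaturated). By \eqref{eq:xd} and (P4), $epx/\psi=2ewR_0\Theta x/h\le2ewR_0\Theta\varepsilon^{7/8}\le\sqrt\varepsilon$, so a given $v$ is popular with probability at most $\varepsilon^{\psi/2}\le e^{-\psi/2}$, by Lemma~\ref{lem:tail}. Popularity of $v$ depends only on pairs with larger endpoint $v$, so these events are independent. A union bound over the at most $4^h$ subsets of $H$, then (P4) and \eqref{eq:xd}, give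
\[\Pr(E_1)\le4^h\exp\Big(-\frac{\sqrt\varepsilon\,ph^2}{4wR_0\Theta}\Big)\le4^he^{-L\varepsilon^{7/8}ph^2}\le4^he^{-Lphx}.\]

\medskip\noindent\emph{Step 2: few centers are spoiled.} Call $a\in S$ \emph{spoiled} if $|N_a\cap X_a|\ge0.01ph$. Let $E_2$ be the event that $E_1$ fails and at least $x/2$ centers are spoiled. For $k\ge4$ the set $X$ is random, but $|X|\le2\sqrt\varepsilon h$ off $E_1$. For a fixed set of this size, a center meets it in $0.01ph$ vertices with probability at most $(200e\sqrt\varepsilon)^{0.01ph}\le e^{-2Lph}$, by Lemma~\ref{lem:tail} and (P1). A union bound over the set $X$ ($4^h$ choices) and the set of spoiled centers ($2^h$ choices) gives $\Pr(E_2)\le8^he^{-Lphx}$. For $k=3$ the sets $X_a$ are fixed, a center is spoiled with probability at most $(2\cdot10^4ewp)^{0.01ph}\le e^{-2Lph}$ because $p\le p_0$, and $\Pr(E_2)\le2^he^{-Lphx}$.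

\medskip\noindent\emph{The sets seen by a leaf.} Assume $\mathcal N$ holds and $E_1,E_2$ fail. Let $S_0$ be the set of unspoiled centers, so $|S_0|\ge x/2$, and let $N_a'=N_a\setminus X_a$, so $|N_a'|\ge0.14ph$ for $a\in S_0$. For $a\in S_0$ and $z\in U(a)$ put $N_a^z=N_a'$ if $k\ge4$, and $N_a^z=\{v\in N_a':(v,z)\notin M\}$ if $k=3$. In the latter case
\[\sum_{z\in U(a)}|N_a'\setminus N_a^z|=\sum_{v\in N_a'}\deg_M(v,U(a))\le0.01|U(a)||N_a'|,\]
so at most $0.1|U(a)|$ leaves have $|N_a'\setminus N_a^z|>0.1|N_a'|$, and the others have $|N_a^z|\ge0.9\cdot0.14ph\ge0.1ph$. Thus for every $k$ the set $U'=\{(a,z)\in U:a\in S_0,\ |N_a^z|\ge0.1ph\}$ has $|U'|\ge0.4xd$. For $z$ with $d_z:=|U'(z)|\ge1$ put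
\[Y_z=\bigcup_{a\in U'(z)}N_a^z\subset H,\qquad t_z=\frac{d_zph}{R},\qquad f_z=\log\frac h{t_z}.\]
By \eqref{eq:R} and $d_z\le\eta ph$ we have $1\le t_z\le\eta(ph)^2/R\le\kappa h$, so $f_z\ge10^4L$. Call $z$ \emph{collapsed} if $|Y_z|<t_z$, and let $U_{\rm col}$ be the set of pairs of $U'$ at collapsed leaves.

\medskip\noindent\emph{Step 3: collapse is unlikely.} Let $E_3$ be the event that $\mathcal N$ holds, $E_1,E_2$ fail and $|U_{\rm col}|\ge\frac12|U'|\ge0.2xd$. Fix an outcome in $E_3$; we extract a cheap certificate from it. Choose a set $\Sigma$ of collapsed leaves, each independently with probability $1/d$. Let $S_1$ be the set of centers $a$ with exactly one $U_{\rm col}$-neighbor in $\Sigma$, denoted $z(a)$, and put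
\[\mathrm{cost}=\sum_{z\in\Sigma}t_z(f_z+3),\qquad\mathrm{gain}=\sum_{a\in S_1}0.1ph\,(f_{z(a)}-4).\]
For $(a,z)\in U_{\rm col}$, the probability that $a\in S_1$ and $z(a)=z$ is at least $\frac1d(1-\frac1d)^{2d}\ge\frac1de^{-2-2/d}\ge\frac1de^{-3}$, as $|U(a)|<2d$, $d\ge2$, and $\log(1-y)\ge-y-y^2$ for $0\le y\le\frac12$. A collapsed leaf $z$ lies on $d_z$ pairs of $U_{\rm col}$. Hence, over the choice of $\Sigma$,
\[\mathbb E\,\mathrm{gain}\ge\frac{0.1e^{-3}ph}d\sum_{(a,z)\in U_{\rm col}}(f_z-4),\qquad\mathbb E\,\mathrm{cost}=\frac{ph}{Rd}\sum_{(a,z)\in U_{\rm col}}(f_z+3).\]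
Now $0.1e^{-3}>0.0049$, $1/R\le10^{-4}$, and $0.0049(f-4)-10^{-4}(f+3)\ge0.004f$ for $f\ge25$. So $\mathbb E[\mathrm{gain}-\mathrm{cost}]\ge\frac{ph}d\cdot0.2xd\cdot0.004\cdot10^4L=8Lphx$. Also $\mathbb E|\Sigma|\log n\le(h/d)\log n\le h$ by \eqref{eq:xd}. So some $\Sigma$ satisfies
\begin{equation}\label{eq:gain}
\mathrm{gain}-\mathrm{cost}\ge|\Sigma|\log n+8Lphx-h .
\end{equation}
A \emph{certificate} consists of a set $\Sigma\subset Z$, integers $1\le d_z\le\eta ph$ and sets $T_z\subset H$ with $|T_z|<t_z$ for $z\in\Sigma$, a set $S_1\subset S$, and a map $a\mapsto z(a)$ from $S_1$ to $\Sigma$, satisfying \eqref{eq:gain}; here $t_z,f_z$, cost and gain are computed from these data by the formulas above. It is \emph{valid} if $|N_a\cap T_{z(a)}|\ge0.1ph$ for all $a\in S_1$. On $E_3$ a valid certificate exists: take $T_z=Y_z\supset N_a^{z}$ for $z=z(a)$. A given certificate is valid with probability at most $\prod_{a\in S_1}(10et_{z(a)}/h)^{0.1ph}\le e^{-\mathrm{gain}}$, by Lemma~\ref{lem:tail}, independence of the $N_a$, and $\log(10e)<4$. Given $\Sigma$ and $(d_z)$, there are at most $\prod_{z\in\Sigma}(2eh/t_z)^{t_z}\le e^{\mathrm{cost}}$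 choices of $(T_z)$ by \eqref{eq:binom}. There are at most $n^{|\Sigma|}$ choices of $(d_z)$, at most $4^h$ of $(\Sigma,S_1)$, and at most $n^x\le e^{phx}$ maps. By \eqref{eq:gain},
\[\Pr(E_3)\le4^he^{phx}e^{h-8Lphx}\le e^{3h-Lphx}.\]

\medskip\noindent\emph{Step 4: the paths from $H$ to the leaves.} Let $E_4$ be the event that $\mathcal N$ holds and $E_1,E_2,E_3$ fail. Then at least $0.2xd$ pairs of $U'$ lie at leaves that are not collapsed. For each such leaf choose, by a fixed rule, $Y_z'\subset Y_z$ with $|Y_z'|=\lceil t_z\rceil\le2t_z$; the truncation keeps degrees proportional to $d_z$. Let $\mathcal Y=\{(v,z):v\in Y_z'\}$, and let $m_Z$ and $m_H$ be the largest numbers of pairs of $\mathcal Y$ at a vertex of $Z$ and of $H$. Then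
\begin{equation}\label{eq:Y}
|\mathcal Y|\ge0.2xd\,ph/R,\qquad m_Z\le2\eta(ph)^2/R .
\end{equation}
Condition on $(N_a)_{a\in S}$, which determines $E_4$ and $\mathcal Y$ and involves only pairs inside $H$. The pairs outside $M$ with an endpoint outside $H$ are still in $F$ independently with probability $p$. If $(v,z)\in\mathcal Y$, then $v\in N_a$ for some $a$ with $(a,z)\in U$. So on $\mathcal E_b$, which excludes paths of type II, no $(v,z)\in\mathcal Y$ is joined by an $F$-path $v,v_2,\dots,v_{k-2},z$ with $v_j\in V_j$. We show that this has conditional probability at most $e^{-c_*\Xi}$, where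
\[\Xi=\min\{xd\lambda/R_0,\ xd\kappa/\eta,\ xd\Theta,\ ph^2\}.\]

For $k=3$ the path is the single pair $(v,z)$, which is not in $M$ by the definition of $N_a^z$. The probability is $(1-p)^{|\mathcal Y|}\le\exp(-0.2xd\lambda/R)\le e^{-0.2\Xi}$ by \eqref{eq:Y}, $\lambda=p^2h$ and \eqref{eq:R}.

For $k\ge4$ apply Lemma~\ref{lem:paths} with $m=k-3$, layers $H,V_2,\dots,V_{k-2},Z$, $\mathcal U=\mathcal Y$ and $\Delta=\max\{m_Z,m_H\}$. Its hypotheses hold because the vertices $v$ are not blocked, by \eqref{eq:tenth} for the leaves, and by (A2). Since $h^mp^{m+1}=\lambda/(ph)$, the exponent is $2^{-k}$ times the minimum of $ph^2$ and the following three quantities. By \eqref{eq:Y} and \eqref{eq:R},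
\[\frac{|\mathcal Y|\lambda}{ph}\ge0.2xd\,\frac\lambda R\ge0.2\,\Xi,\qquad\frac{ph|\mathcal Y|}{m_Z}\ge0.1\frac{xd}\eta\ge0.1\,\Xi .\]
If the box is saturated, $m_H\le h$ gives $ph|\mathcal Y|/m_H\ge0.2xd\,p^2h/R=0.2xd\,\kappa/\eta\ge0.2\,\Xi$. If not, a vertex $v$ on a pair of $\mathcal Y$ is not popular, so it lies in fewer than $\psi$ sets $N_a$, and each such center has fewer than $2d$ leaves. So $m_H\le2d\psi$, and with $d\le2wph$,
\[\frac{ph|\mathcal Y|}{m_H}\ge\frac{0.1x(ph)^2}{R_0\psi}=0.1x\cdot2wph\,\Theta\ge0.1xd\,\Theta\ge0.1\,\Xi .\]
The exponent is at least $2^{-k}\cdot0.1\,\Xi\ge c_*\Xi$, as claimed.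

By (P3) and the definition of $\Theta$, the first three terms of $c_*\Xi$ are at least $L\phi_s^3xd$. By (P4), $L\varepsilon^{7/8}/c_*\le\Theta\varepsilon^{3/8}\le1$, so $c_*ph^2\ge L\varepsilon^{7/8}ph^2\ge Lphx$. Thus $\Pr(E_4\cap\mathcal E_b)\le\exp(-L\min\{phx,\phi_s^3xd\})$. Since $\mathcal E_b\subset\mathcal N\subset E_1\cup E_2\cup E_3\cup E_4$, adding the four bounds proves the lemma.
\end{proof}

\section{Entropy against probability}\label{sec:sum}

We now bound the sum \eqref{eq:reduce}. Given $\mathcal I$, the set $M$ is the disjoint union of $M_{\rm short}$ (its short pairs), $M_{\rm exc}$ (its pairs $(a,z)$ of some scale $s$ with $a\in\mathcal I_s^R$ or $z\in\mathcal I_s^L$) and the sets $M_b$. The first two parts are paid in full. For each box we define a number $\omega_b$ that bounds the entropy of $M_b$, apart from affordable terms, and show that $\Pr(\bigcap_b\mathcal E_b)$ cancels it.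

\subsection*{Decomposition of $M_b$}
Fix admissible $(\mathcal I,M)$ and a box $b$, and drop $s$. Let $A^+\subset A$ and $Z^+\subset Z$ be the sets of vertices on at least $\eta ph$ pairs of $M_b$; by (A2), $|A^+|,|Z^+|\le(\varepsilon/\eta)h$. Lemma~\ref{lem:star} needs small degrees on the side of the leaves, so we split $M_b$ into
\[P_1=\{(a,z):z\notin Z^+\},\qquad P_2=\{(a,z):z\in Z^+,\ a\notin A^+\},\qquad P_3=M_b\cap(A^+\times Z^+).\]
Let $S_A$ be the set of $a\in A$ with $d_a:=|P_1(a)|\ge\eta ph$, and $S_Z$ the set of $z\in Z$ with $d_z:=|P_2(z)|\ge\eta ph$. Let $P_1^{\rm low}$ be the pairs of $P_1$ with $a\notin S_A$ and $P_2^{\rm low}$ the pairs of $P_2$ with $z\notin S_Z$. Put $u_j=|P_j^{\rm low}|$ for $j=1,2$ and $u_3=|P_3|$. For $v\in S_A\cup S_Z$ let $\rho_v=d_v/(ph)$, which lies in $[\eta,2w]$ by \eqref{eq:tenth}. Define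
\[\omega_1^{\rm st}=2\sum_{a\in S_A}d_a\phi(\rho_a),\qquad\omega_2^{\rm st}=2\sum_{z\in S_Z}d_z\phi(\rho_z),\qquad\omega_j^{\rm low}=\begin{cases}u_j\log(e/\beta)&\text{if }u_j>\beta ph^2,\\0&\text{otherwise,}\end{cases}\]
and let $\omega_b$ be the sum of these four numbers. The \emph{profile} of $M_b$ consists of $A^+,Z^+,S_A,S_Z$, the degrees $d_v$ for $v\in S_A\cup S_Z$, and $u_1,u_2,u_3$; it determines $\omega_b$. For fixed $\mathcal I$ let $\mathcal M_b$ be the family of sets that occur as $M_b$ for some admissible $(\mathcal I,M)$.

\begin{lemma}\label{lem:entropy}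
$\displaystyle\sum_{M_b\in\mathcal M_b}p^{|M_b|}e^{-2\omega_b}\le\exp\big(3h+6\log n+3\beta ph^2\log(e/\beta)\big)$.
\end{lemma}

\begin{proof}
Fix a profile that occurs in $\mathcal M_b$. The total weight of the sets with this profile is at most the product of the total weights of their five parts.

\emph{Low parts.} The weight is at most $\binom{h^2}{u_j}p^{u_j}\le(eph^2/u_j)^{u_j}$ (and $1$ if $u_j=0$). If $u_j\le\beta ph^2$ this is at most $(e/\beta)^{\beta ph^2}$ by \eqref{eq:mono}; otherwise it is at most $(e/\beta)^{u_j}=\exp(\omega_j^{\rm low})$.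

\emph{Stars.} The star at $a\in S_A$ has weight at most $\binom h{d_a}p^{d_a}\le(e/\rho_a)^{d_a}$. Since $\log n\le\eta ph\le d_a$, we get $n(e/\rho_a)^{d_a}\le\exp\big(d_a(2+\log(1/\rho_a))\big)\le\exp(2d_a\phi(\rho_a))$. So these stars have weight at most $n^{-|S_A|}\exp(\omega_1^{\rm st})$, and the same computation bounds the stars at $S_Z$ by $n^{-|S_Z|}\exp(\omega_2^{\rm st})$.

\emph{The part $P_3$.} No probability estimate is available here, but $A^+\times Z^+$ is small. If $u_3=0$ the weight is $1$. If $u_3\ge\max\{1,\frac12\eta ph|A^+|\}$, it is at most $(ep|A^+||Z^+|/u_3)^{u_3}\le(2e|Z^+|/(\eta h))^{u_3}\le(2e\varepsilon/\eta^2)^{u_3}\le1$ by (P1). Let $u_3<\frac12\eta ph|A^+|$. At least $\eta ph|A^+|$ pairs of $M_b$ meet $A^+$, and they lie in $P_1\cup P_3$, so $|P_1|\ge\frac12\eta ph|A^+|$. The weight is at most $e^{p|A^+||Z^+|}\le e^{(\varepsilon/\eta)ph|A^+|}\le e^{(2\varepsilon/\eta^2)|P_1|}\le e^{|P_1|}$, and $|P_1|=u_1+\sum_{a\in S_A}d_a\le\beta ph^2+\omega_1^{\rm low}+\omega_1^{\rm st}$.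

Altogether a profile has weight at most $n^{-|S_A|-|S_Z|}\exp(3\beta ph^2\log(e/\beta))\,e^{2\omega_b}$. There are at most $16^h\le e^{3h}$ choices of the four sets, at most $(h^2+1)^3\le n^6$ of $(u_1,u_2,u_3)$, and at most $n^{|S_A|+|S_Z|}$ of the degrees.
\end{proof}

\begin{lemma}\label{lem:prob}
For each $\omega\in\{\omega_1^{\rm low},\omega_2^{\rm low},\omega_1^{\rm st},\omega_2^{\rm st}\}$ we have $\Pr_F(\mathcal E_b)\le e^{3h+2}e^{-8\chi\omega}$.
\end{lemma}

\begin{proof}
Recall $8\chi=L/C_2\le L$, and assume $\omega>0$.

\emph{Low parts.} All degrees in $P_1^{\rm low}$ are below $\eta ph$, because $a\notin S_A$ and $z\notin Z^+$; all degrees in $P_2^{\rm low}$ are below $\eta ph$, because $a\notin A^+$ and $z\notin S_Z$. Lemma~\ref{lem:low} and (P2) give $\Pr(\mathcal E_b)\le\exp(-Lu_j\log(e/\beta))=\exp(-L\omega_j^{\rm low})$.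

\emph{Stars.} Lemma~\ref{lem:star} handles one dyadic range of degrees, and the number of ranges grows with the scale; the extra factor $\phi_s^2$ in that lemma pays for this. For $j\ge0$ with $\varrho_j:=2^j\eta\le2w$ let $S_j=\{a\in S_A:\varrho_j\le\rho_a<2\varrho_j\}$ and $x_j=|S_j|$; these sets partition $S_A$. Choose $j$ maximizing $x_j\varrho_j\phi(\varrho_j)^3$; then $x_j\ge1$. As $\phi$ is non-increasing,
\[\omega_1^{\rm st}\le4ph\sum_ix_i\varrho_i\phi(\varrho_i)\le4ph\,x_j\varrho_j\phi(\varrho_j)^3\sum_i\phi(\varrho_i)^{-2}.\]
The terms with $\varrho_i\le1$ contribute at most $\sum_{m\ge0}(1+m\log2)^{-2}\le1+1/\log2<3$ to the last sum, and fewer than $1+\log_2(2w)$ terms have $\varrho_i>1$, each equal to $1$. So the sum is at most $4+\log_2(2w)=C_2/(8w)$. Further $\varrho\phi(\varrho)^3\le2w$ on $(0,2w]$, since $e^{-t}(1+t)^3\le27e^{-2}<4$ for $t\ge0$; and $\phi(\varrho_j)\le\phi_s$. With $d=\varrho_jph$ we obtain $\omega_1^{\rm st}\le C_2\min\{phx_j,\phi_s^3x_jd\}$. Apply Lemma~\ref{lem:star} to $S_j$ and the pairs of $P_1$ at $S_j$, whose leaves lie outside $Z^+$ and so have degree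 below $\eta ph$. This gives $\Pr(\mathcal E_b)\le4e^{3h}\exp(-L\omega_1^{\rm st}/C_2)$. For $\omega_2^{\rm st}$ split $S_Z$ dyadically in the same way and use the second statement of Lemma~\ref{lem:star} for the pairs of $P_2$, whose leaves lie outside $A^+$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:moment}]
Fix an admissible $(\mathcal I,M)$. The sum $\sum_b\omega_b$ splits into at most $4\chi$ parts, one for each class of boxes and each of the four kinds of $\omega$. Some part is at least $\frac1{4\chi}\sum_b\omega_b$. Keeping only the events of that class, Lemmas~\ref{lem:indep} and~\ref{lem:prob} give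
\[{\Pr}_F\Big(\bigcap_b\mathcal E_b\Big)\le\exp\Big(\sum_b(3h_s+2)\Big)\prod_be^{-2\omega_b},\]
where the sum and the product run over all boxes and $s$ is the scale of $b$. The right side factorizes over boxes, and $M$ is determined by its parts. So for fixed $\mathcal I$ satisfying (A1), the sum over $M$ in \eqref{eq:reduce} is at most
\[\Big(\sum_{M_{\rm short}}p^{|M_{\rm short}|}\Big)\Big(\sum_{M_{\rm exc}}p^{|M_{\rm exc}|}\Big)\prod_b\Big(e^{3h_s+2}\sum_{M_b\in\mathcal M_b}p^{|M_b|}e^{-2\omega_b}\Big).\]
There are at most $ngh_0$ short pairs, so the first factor is at most $e^{g\Phi}$ by \eqref{eq:binom}. A vertex is the smaller (or the larger) endpoint of at most $gh_s$ pairs of scale $s$, so $M_{\rm exc}$ lies in a set of at most $\sum_sgh_s(|\mathcal I_s^R|+|\mathcal I_s^L|)$ pairs determined by $\mathcal I$, and the second factor is at most $e^{g\operatorname{wt}(\mathcal I)}=e^{O(n\log n)}$ by (A1). By Lemma~\ref{lem:entropy}, the logarithm of the product is at most $\sum_b\big(6h_s+6\log n+2+3\beta_sph_s^2\log(e/\beta_s)\big)$. With $O(n/h_s)$ boxes at scale $s$, at most $\log_2n+1$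 scales, and $h_s\ge\log n$, the first three terms sum to $O(n\log n)$, and
\[\sum_b3\beta_sph_s^2\log(e/\beta_s)=O\Big(\sum_snph_s\,2^{-2s}(s+1)\Big)=O\Big(\Phi\sum_s2^{-s}(s+1)\Big)=O(\Phi).\]
Finally, $\mathcal I$ consists of at most $2(\log_2n+1)$ subsets of $\{1,\dots,n\}$, so it takes at most $2^{2n(\log_2n+1)}=e^{O(n\log n)}$ values. Since $n\log n\le\Phi$, we conclude $\mathbb ED_\pi\le e^{O(\Phi)}$.
\end{proof}

With Proposition~\ref{prop:moment}, Theorem~\ref{thm:full}(b) is proved, and by Section~\ref{sec:lower} so are Theorems~\ref{thm:full}(a) and~\ref{thm:main}.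

\begin{thebibliography}{9}

\bibitem{CCM}
Marcelo Campos, Maur\'icio Collares, Guilherme Oliveira Mota,
\emph{Counting orientations of random graphs with no directed $k$-cycles},
arXiv:2209.03339 (2022).

\bibitem{JLR}
Janson, \L uczak, Ruci\'nski,
\emph{Random Graphs}.

\bibitem{ST}
Saxton, Thomason,
\emph{Hypergraph containers},
Invent. Math. 201 (2015).

\end{thebibliography}
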